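\title{Linear growth of fragmentation norms on surfaces of positive genus}

\begin{abstract}
Let $\Sigma$ be a closed symplectic surface of positive genus, $C\subset\Sigma$ a noncontractible simple closed curve, and $U\subset\Sigma$ a nonempty open set displaceable from $C$. We show that the group of Hamiltonian diffeomorphisms of $\Sigma$, with the fragmentation norm with respect to $U$, receives a bi-Lipschitz injective homomorphism from $\mathbb Z$. This answers a problem of Kawasaki and Orita. The generator depends only on the symplectic form and the isotopy class of $C$. The lower bound comes from a homogeneous quasimorphism obtained by averaging a Brooks quasimorphism of the free group over trajectories of points (genus at least two) or of pairs of points (the torus). We also show that the norm is at most $2$ when the complement of $U$ lies in discs of arbitrarily small area.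
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Fragmentation norms and the problem}

Let $(M,\omega)$ be a closed connected symplectic manifold. A smooth function $H\colon[0,1]\times M\to\mathbb R$ defines vector fields $X_t$ by $\iota_{X_t}\omega=dH_t$. Their flow is a \emph{Hamiltonian isotopy}, and the time-one maps of such flows form the group $\mathrm{Ham}(M)=\mathrm{Ham}(M,\omega)$. For an open set $W\subset M$, the subgroup $\mathrm{Ham}(W)$ consists of the time-one maps of Hamiltonians supported in $[0,1]\times K$ with $K\subset W$ compact. Such an isotopy fixes every point outside $K$ for all times.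

Let $\mathcal U$ be an open covering of $M$. Banyaga's fragmentation lemma states that every $\phi\in\mathrm{Ham}(M)$ is a product $\theta_1\cdots\theta_m$ with $\theta_i\in\mathrm{Ham}(W_i)$ and $W_i\in\mathcal U$. For $\phi\ne\mathrm{id}$, the \emph{fragmentation norm} $\|\phi\|_{\mathcal U}$ is the least such $m$, and $\|\mathrm{id}\|_{\mathcal U}=0$. Concatenating and inverting products gives $\|\phi\psi\|_{\mathcal U}\le\|\phi\|_{\mathcal U}+\|\psi\|_{\mathcal U}$ and $\|\phi^{-1}\|_{\mathcal U}=\|\phi\|_{\mathcal U}$, and a larger covering gives a smaller norm: if $\mathcal U\subset\mathcal U'$, then $\|\cdot\|_{\mathcal U'}\le\|\cdot\|_{\mathcal U}$.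

For a nonempty open set $U\subset M$, let $\mathcal U_U$ be the family of all open $V$ with $\psi(V)\subset U$ for some $\psi\in\mathrm{Ham}(M)$. It covers $M$ because $\mathrm{Ham}(M)$ acts transitively on points. The \emph{fragmentation norm with respect to $U$} is $\|\phi\|_U=\|\phi\|_{\mathcal U_U}$. It counts how many moves are needed to produce $\phi$ if each move must take place inside a Hamiltonian copy of $U$. The set $U$ is \emph{displaceable from} $C\subset M$ if $\psi(U)\cap C=\emptyset$ for some $\psi\in\mathrm{Ham}(M)$. A homomorphism $I\colon\mathbb Z\to\mathrm{Ham}(M)$ is \emph{bi-Lipschitz} for $\|\cdot\|_U$ if there is $K\ge1$ with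
\[
K^{-1}|m-n|\le\|I(m)I(n)^{-1}\|_U\le K|m-n|\qquad\text{for all }m,n\in\mathbb Z .
\]
The following problem is from Kawasaki and Orita \cite{KO}.

\medskip
\noindent\textbf{Problem.} \emph{Let $(\Sigma,\omega)$ be a closed surface of genus $g\ge1$ with a symplectic form, $C\subset\Sigma$ a noncontractible simple closed curve, and $U\subset\Sigma$ a nonempty open set displaceable from $C$. Is there a bi-Lipschitz injective homomorphism $I\colon(\mathbb Z,|\cdot|)\to(\mathrm{Ham}(\Sigma),\|\cdot\|_U)$?}
\medskip

A homomorphism has the form $I(n)=\phi^n$, and $\|\phi^n\|_U\le|n|\,\|\phi\|_U$ always holds. So the problem asks for one $\phi$ whose powers need a linearly growing number of moves. No map built inside a copy of $U$ will do: if $\phi\in\mathrm{Ham}(V)$ with $V\in\mathcal U_U$, then all its powers lie in $\mathrm{Ham}(V)$ and have norm at most $1$.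

The hardest admissible $U$ is $\Sigma\setminus C$, since $\mathcal U_U\subset\mathcal U_{\Sigma\setminus C}$ for every $U$ displaceable from $C$. This set has full area, so no lower bound can come from the smallness of the pieces. What remains is topological: a move inside a copy of $\Sigma\setminus C$ carries no point across the corresponding copy of $C$. One therefore expects that a map which drags most of the area of $\Sigma$ along a complicated loop, crossing $C$ back and forth, needs new moves each time it is iterated. This guess is correct.

\subsection{Results}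

From now on $(\Sigma,\omega)$ is a closed connected symplectic surface of genus $g\ge1$, curves are smooth unless said otherwise, and $\mathrm{Diff}_0(\Sigma)$ is the identity component of the diffeomorphism group. We prove the lower bound for a covering that is larger than $\mathcal U_{\Sigma\setminus C}$ and whose definition does not involve area.

\begin{definition}\label{def:W}
For a noncontractible simple closed curve $C$, let $\mathcal W_C$ be the family of open sets $W\subset\Sigma$ such that for every compact $K\subset W$ there is $f\in\mathrm{Diff}_0(\Sigma)$ with $K\cap f(C)=\emptyset$.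
\end{definition}

The family $\mathcal W_C$ is invariant under $\mathrm{Diff}_0(\Sigma)$, contains every open subset of each of its members, and depends only on the isotopy class of $C$. It covers $\Sigma$, since each point is missed by some curve $f(C)$ and $\Sigma\setminus f(C)\in\mathcal W_C$. Two consequences are used below:
\begin{equation}\label{eq:W}
U\text{ displaceable from }C\ \Longrightarrow\ U\in\mathcal W_C,\qquad\qquad U\in\mathcal W_C\ \Longrightarrow\ \mathcal U_U\subset\mathcal W_C .
\end{equation}
For the first, $\psi(U)\cap C=\emptyset$ means $U\cap\psi^{-1}(C)=\emptyset$. For the second, $\psi(V)\subset U$ means that $V$ is an open subset of $\psi^{-1}(U)\in\mathcal W_C$.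

\begin{theorem}\label{thm:A}
Let $C\subset\Sigma$ be a noncontractible simple closed curve. There are $\phi\in\mathrm{Ham}(\Sigma,\omega)$ and $c_0>0$, which can be chosen depending only on $\omega$ and the isotopy class of $C$, such that for every nonempty $U\in\mathcal W_C$ and every $n\in\mathbb Z$,
\[
c_0|n|\le\|\phi^n\|_{\mathcal W_C}\le\|\phi^n\|_U\le|n|\,\|\phi\|_U .
\]
Hence $I(n)=\phi^n$ is a bi-Lipschitz injective homomorphism $(\mathbb Z,|\cdot|)\to(\mathrm{Ham}(\Sigma),\|\cdot\|_U)$. In particular this holds for every nonempty open $U$ displaceable from $C$.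
\end{theorem}

So the answer to the Problem is yes, for every $g\ge1$, every $C$ and every $U$. Section~\ref{sec:top} extends this to curves $C$ that are only continuous. The second result is not needed for the answer; it shows that a hypothesis on $U$ cannot be dropped.

\begin{theorem}\label{thm:B}
Let $U\subset\Sigma$ be an open set such that for every $\varepsilon>0$ the set $\Sigma\setminus U$ lies in the interior of a smoothly embedded closed disc of area less than $\varepsilon$; for example, $\Sigma\setminus U$ is a point or an embedded smooth arc. Then $\|\phi\|_U\le2$ for all $\phi\in\mathrm{Ham}(\Sigma)$, so no bi-Lipschitz homomorphism $(\mathbb Z,|\cdot|)\to(\mathrm{Ham}(\Sigma),\|\cdot\|_U)$ exists.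
\end{theorem}

The complement of $C$ and the complement of an arc contained in $C$ both have full area; the norm grows linearly on a cyclic subgroup for the first and is bounded by $2$ for the second. If $\Sigma\setminus U$ lies in the interior of a closed disc $E$, then $U$ belongs to no $\mathcal W_C$: a curve $f(C)$ missing the compact set $\Sigma\setminus\operatorname{int}E\subset U$ would lie in $E$ and be contractible. The case where $\Sigma\setminus U$ lies in a disc but not in discs of arbitrarily small area is not settled here.

\subsection{Plan}

Section~\ref{sec:background} recalls the tools, and Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to the existence of a suitable quasimorphism. Section~\ref{sec:idea} explains the idea in genus two. The quasimorphism is built in Sections~\ref{sec:free} and~\ref{sec:cocycle}; its two required properties are proved in Sections~\ref{sec:vanishing} and~\ref{sec:nonvanishing}. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}, which depends only on Section~\ref{sec:background}.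

\section{Quasimorphisms, Moser's method and flux}\label{sec:background}

\subsection{Conventions}
An \emph{isotopy} is a smooth path $f_t$, $t\in[0,1]$, of diffeomorphisms of $\Sigma$ with $f_0=\mathrm{id}$. The \emph{concatenation} of $h_t$ and $f_t$ is the isotopy that runs first through $h_t$ and then through $f_t\circ h_1$; it ends at $f_1h_1$. To make it smooth we first replace $t$ by $\chi(t)$ in both isotopies, where $\chi\colon[0,1]\to[0,1]$ is smooth, nondecreasing, $0$ near $0$ and $1$ near $1$. This changes neither homotopy classes of trajectories relative to endpoints nor fluxes. An \emph{area form} is a nowhere vanishing $2$-form that is positive for the orientation given by $\omega$; we also regard it as a measure. A \emph{disc} is a smoothly embedded closed disc. By the disc theorem, any two discs in $\Sigma$ are related by an element of $\mathrm{Diff}_0(\Sigma)$.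

\subsection{Quasimorphisms}
A function $\mu$ on a group is a \emph{quasimorphism} if its \emph{defect} $D(\mu)=\sup_{f,h}|\mu(fh)-\mu(f)-\mu(h)|$ is finite. By induction,
\begin{equation}\label{eq:defect}
\Bigl|\mu(f_1\cdots f_m)-\sum_{i=1}^m\mu(f_i)\Bigr|\le(m-1)D(\mu).
\end{equation}
It is \emph{homogeneous} if $\mu(f^n)=n\mu(f)$ for all $n\in\mathbb Z$. For any quasimorphism $\mu$ the limit $\lim_{n\to\infty}\mu(f^n)/n$ exists and defines a homogeneous quasimorphism, the \emph{homogenization} of $\mu$ \cite[\S2.2]{Cal}. A homogeneous quasimorphism is invariant under conjugation: since $\mu(h)+\mu(h^{-1})=0$, \eqref{eq:defect} gives $n|\mu(hfh^{-1})-\mu(f)|=|\mu(hf^nh^{-1})-\mu(f^n)|\le2D(\mu)$ for all $n\ge1$. It is additive on commuting elements, since then $n|\mu(fh)-\mu(f)-\mu(h)|=|\mu(f^nh^n)-\mu(f^n)-\mu(h^n)|\le D(\mu)$.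

\subsection{Moser's method}\label{ssec:moser}
Let $\Omega$ and $\Omega'$ be area forms with the same total area. Then $\Omega'-\Omega=d\sigma$ for some $1$-form $\sigma$. The forms $\Omega^r=\Omega+r\,d\sigma$, $r\in[0,1]$, are convex combinations of area forms, hence area forms. Define $X_r$ by $\iota_{X_r}\Omega^r=-\sigma$ and let $G_r$ be its flow. Then $\frac{d}{dr}G_r^*\Omega^r=G_r^*(d\iota_{X_r}\Omega^r+d\sigma)=0$, so $G_1\in\mathrm{Diff}_0(\Sigma)$ satisfies $G_1^*\Omega'=\Omega$. Running this argument with a parameter gives the following.

\begin{lemma}\label{lem:moser}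
If $f\in\mathrm{Diff}_0(\Sigma)$ preserves an area form $\Omega$, then $f$ is the endpoint of an isotopy of $\Omega$-preserving diffeomorphisms.
\end{lemma}

\begin{proof}
Let $f_t$ be an isotopy with $f_1=f$. The area forms $f_t^*\Omega$ and $\Omega$ have the same total area, so $f_t^*\Omega-\Omega$ is exact. With $\mathcal G$ the Green operator of a fixed Riemannian metric, $\sigma_t=d^*\mathcal G(f_t^*\Omega-\Omega)$ is a primitive of $f_t^*\Omega-\Omega$ that is smooth in $t$ and vanishes for $t=0$ and $t=1$. Moser's method applied to $\sigma_t$ gives diffeomorphisms $G_{1,t}$, smooth in $t$, with $G_{1,t}^*f_t^*\Omega=\Omega$ and $G_{1,0}=G_{1,1}=\mathrm{id}$. The isotopy $f_tG_{1,t}$ preserves $\Omega$ and ends at $f$.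
\end{proof}

\subsection{Flux}\label{ssec:flux}
Let $f_t$ be an $\Omega$-preserving isotopy generated by vector fields $X_t$. The forms $\iota_{X_t}\Omega$ are closed, and the \emph{flux} of $f_t$ is $\int_0^1[\iota_{X_t}\Omega]\,dt\in H^1(\Sigma;\mathbb R)$. It is additive under concatenation, because $f_t\circ h_1$ is generated by the same vector fields as $f_t$. The flux of $f_t^{-1}$ is the negative of the flux of $f_t$: the isotopy $f_t^{-1}$ is generated by $-(f_t^{-1})_*X_t$, whose contraction with $\Omega$ is $-f_t^*\iota_{X_t}\Omega$, and $f_t^*$ acts trivially on cohomology. By Banyaga's theorem, an $\Omega$-preserving isotopy with zero flux ends at an element of $\mathrm{Ham}(\Sigma,\Omega)$ \cite[\S10.2]{MS}.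

\subsection{Coordinates along a curve}\label{ssec:coords}
Let $\ell$ be an embedded circle or arc with parameter $\vartheta$, and let $(\vartheta,r)$ be coordinates on a tubular neighborhood with $\ell=\{r=0\}$. Write $\omega=k\,d\vartheta\wedge dr$ with $k$ nowhere zero and put $\varrho=\int_0^rk(\vartheta,r')\,dr'$. Then $(\vartheta,\varrho)$ are coordinates near $\ell$ with $\omega=d\vartheta\wedge d\varrho$ and $\ell=\{\varrho=0\}$.

\section{Reduction to a quasimorphism}\label{sec:reduction}

A homogeneous quasimorphism grows linearly on the powers of an element, while by \eqref{eq:defect} it grows by at most its defect with each factor on which it vanishes. So the following proposition is what is needed.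

\begin{proposition}\label{prop:main}
There are a homogeneous quasimorphism $\mu\colon\mathrm{Ham}(\Sigma,\omega)\to\mathbb R$ and $\phi\in\mathrm{Ham}(\Sigma,\omega)$ such that
\begin{enumerate}
\item[(1)] $\mu(\phi)\ne0$;
\item[(2)] $\mu(\theta)=0$ whenever $\theta$ is the time-one map of a Hamiltonian isotopy that fixes pointwise, for all times, a curve $f(C)$ with $f\in\mathrm{Diff}_0(\Sigma)$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:main}]
Condition (2) depends only on the isotopy class of $C$, so $\mu$ and $\phi$ can be chosen once for this class. The right-hand inequality is subadditivity and symmetry of the norm, and $\|\phi\|_U<\infty$ by the fragmentation lemma. The middle inequality follows from $\mathcal U_U\subset\mathcal W_C$, see \eqref{eq:W}.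

For the left-hand inequality let $n\ne0$. Then $\mu(\phi^n)=n\mu(\phi)\ne0$, so $\phi^n\ne\mathrm{id}$. Write $\phi^n=\theta_1\cdots\theta_m$ with $m=\|\phi^n\|_{\mathcal W_C}\ge1$, $\theta_i\in\mathrm{Ham}(W_i)$ and $W_i\in\mathcal W_C$. Each $\theta_i$ is the time-one map of a Hamiltonian isotopy supported in a compact set $K_i\subset W_i$, and $K_i\cap f_i(C)=\emptyset$ for some $f_i\in\mathrm{Diff}_0(\Sigma)$. This isotopy fixes $f_i(C)$ pointwise, so $\mu(\theta_i)=0$. By \eqref{eq:defect},
\[
0<|n|\,|\mu(\phi)|=|\mu(\phi^n)|\le(m-1)D(\mu).
\]
Hence $D(\mu)>0$ and $m\ge c_0|n|$ with $c_0=|\mu(\phi)|/D(\mu)$. Finally $\|I(m)I(n)^{-1}\|_U=\|\phi^{m-n}\|_U$, so $I$ is bi-Lipschitz with $K=\max\{1,c_0^{-1},\|\phi\|_U\}$, and it is injective because this norm is positive for $m\ne n$. The last sentence of the theorem follows from \eqref{eq:W}.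
\end{proof}

\section{The idea in genus two}\label{sec:idea}

\subsection{Words spelled by paths}\label{ssec:words}
Let $F=\langle a,b\rangle$ be the free group of rank two, and let $R_a,R_b\subset\Sigma$ be disjoint co-oriented simple closed curves. Take thin disjoint annuli $R_a\times[0,1]$ and $R_b\times[0,1]$ around them. The Pontryagin--Thom collapse $\Sigma\to S^1\vee S^1$ sends the complement of the annuli to the wedge point and maps each annulus to its own circle by the projection to $[0,1]/\{0,1\}$. A path with endpoints outside the annuli goes to a loop, hence to an element of $\pi_1(S^1\vee S^1)=F$, the word \emph{spelled} by the path. For a path transverse to the curves it is the list of signed crossings, $a^{\pm1}$ for $R_a$ and $b^{\pm1}$ for $R_b$, in order. The word depends only on the homotopy class relative to endpoints and is multiplicative under concatenation.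

\subsection{A model computation}
Let $g=2$ and let $C$ separate $\Sigma$ into two one-holed tori. Choose $R_a$ nonseparating in the interior of one of them and $R_b$ nonseparating in the interior of the other. Section~\ref{sec:nonvanishing} constructs a diffeomorphism $\phi$ with a fixed point $p$ whose trajectory under an isotopy to $\phi$ spells
\[
w=a\,b^2\,a^{-1}\,b^{-2}.
\]
The trajectory of $p$ under the $n$-fold concatenation spells $w^n$, and Lemma~\ref{lem:cocycle} shows that every isotopy ending at $\phi^n$ gives the same word.

Suppose that $\phi^n=\theta_1\cdots\theta_m$, where each $\theta_i$ is the end of an isotopy fixing the curve $C$ itself. Concatenate these isotopies and follow $p$. After moving $R_a$ and $R_b$ slightly, the $m$ pieces of the trajectory have endpoints off these curves. During one piece the point cannot cross $C$, so it spells a power of $a$ or a power of $b$. Thus $w^n$ is a product of $m$ powers of generators. The reduced word $(ab^2a^{-1}b^{-2})^n$ consists of $4n$ maximal powers, so $m\ge4n$.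

\subsection{Three difficulties}
\emph{The curves move.} In Theorem~\ref{thm:A} the factor $\theta_i$ fixes a curve $f_i(C)$ over which we have no control, and then one point carries no information. Indeed, let $x\ne y$ and prescribe any homotopy class of paths from $x$ to $y$. It can be written as $\gamma_0\lambda$ with $\gamma_0$ an embedded arc and $\lambda$ a smooth loop at $y$ avoiding $x$. An isotopy $h_t$ that fixes $x$ and has $h_t(y)=\lambda(t)$ carries $\gamma_0$ to an embedded arc in the prescribed class. A cutoff of the Hamiltonian $\varrho$ of Section~\ref{ssec:coords} pushes $x$ to $y$ along this arc and is supported in the interior of a disc, which lies in $\mathcal W_C$ by the disc theorem. So a single move can make a single point spell any word.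

What survives is a statement about iterates. If $\theta$ is the end of an isotopy fixing $f(C)$, then $\theta^n=f(f^{-1}\theta f)^nf^{-1}$, so the words spelled under $\theta^n$ are powers of a generator multiplied on both sides by words that depend on $f$ but stay bounded in $n$. Homogenization removes such errors. In order to homogenize we need a quasimorphism on the group. We obtain it by replacing the count of maximal powers by a quasimorphism $\nu$ on $F$ and averaging over all starting points; invariance of the area makes the average a quasimorphism.

\emph{Most words are unknown.} The average involves all points, and we can compute the words of $\phi$ only on a small disc around $p$. Since $\mathcal W_C$ does not depend on the area form, we may put almost all the area on that disc and return to $\omega$ by Moser's method.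

\emph{The torus.} On $T^2$ the trajectory of one point gives nothing. A homogeneous quasimorphism on $\pi_1(T^2)=\mathbb Z^2$ is a homomorphism, given by integrating a closed $1$-form $\lambda$. The average of $\int\lambda$ over the trajectories of a Hamiltonian isotopy is $\int_0^1\!\int_{T^2}\lambda(X_t)\,\omega\,dt$, and this vanishes because $\lambda(X_t)\,\omega=\lambda\wedge\iota_{X_t}\omega=-d(H_t\lambda)$. Instead we follow two points $x\ne x'$ and record $x'-x$. The difference moves in the punctured torus, whose fundamental group is $F$.

\section{A quasimorphism on the free group}\label{sec:free}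

The requirements on $\nu$ come from the geometry. In genus at least two it must vanish on $\langle a\rangle$ and $\langle b\rangle$. On the torus it must vanish on
\[
H=\langle a,\;b^{-1}ab\rangle ,
\]
which is the group of loops traced by $x'-x$ when neither point crosses $C$ (Lemma~\ref{lem:fixC}). It must be nonzero on a word $w$ with vanishing exponent sums, so that the map built from $w$ has zero flux. On the torus, exchanging $x$ and $x'$ replaces the difference by its negative and the word $w$ by $\iota(w)$, where $\iota$ is the automorphism $a\mapsto a^{-1}$, $b\mapsto b^{-1}$; both orders enter the average, so we need $\nu(w)+\nu(\iota(w))\ne0$. The first candidate $a^{-1}b^{-1}ab$ lies in $H$ and is excluded. The next one, $w=ab^2a^{-1}b^{-2}$, works.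

Let $u=abb$. For $v\in F$, let $N(v)$ be the number of occurrences of $u$ minus the number of occurrences of $u^{-1}=b^{-1}b^{-1}a^{-1}$ as subwords of three consecutive letters in the reduced word of $v$. This is Brooks' quasimorphism. To bound its defect, note that $N(z^{-1})=-N(z)$, and that $|N(xy)-N(x)-N(y)|\le2$ whenever $xy$ is reduced as written, since only two subwords of length three straddle the cut. Given $v,v'$, write the reduced words as $v=v_1z$ and $v'=z^{-1}v_2$ with $v_1v_2$ reduced. Applying the estimate to the three cuts $v_1|v_2$, $v_1|z$ and $z^{-1}|v_2$ gives $|N(vv')-N(v)-N(v')|\le6$. Let $\nu$ be the homogenization of $N$.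

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(i)] $\nu$ vanishes on $H$, on $\langle a\rangle$, on $\langle b\rangle$, and on all their conjugates.
\item[(ii)] $\nu(w)=\nu(\iota(w))=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $N$ vanishes on a subgroup, so does $\nu$, and $\nu$ is conjugation invariant. Collecting adjacent powers of the same generator, we write an element of $H$ as
\[
a^{k_0}\,b^{-1}a^{l_1}b\;a^{k_1}\,b^{-1}a^{l_2}b\cdots b^{-1}a^{l_r}b\;a^{k_r},\qquad l_1,\dots,l_r\ne0,\quad k_1,\dots,k_{r-1}\ne0 .
\]
This word is reduced, and no two letters $b^{\pm1}$ are adjacent in it. So neither $u$ nor $u^{-1}$ occurs, and $N=0$ on $H\supset\langle a\rangle$. On $\langle b\rangle$ we have $N=0$ because $u$ and $u^{-1}$ contain a letter $a^{\pm1}$.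

(ii) For $n\ge1$ the word $w^n$ is the block $a\,b\,b\,a^{-1}b^{-1}b^{-1}$ repeated $n$ times, and it is reduced as written. Each of its $n$ letters $a$ begins an occurrence of $u$. Each letter $a^{-1}$ is preceded by $b$, so $u^{-1}$ does not occur. Hence $N(w^n)=n$ and $\nu(w)=1$. Moreover $\iota(w)=a^{-1}b^{-2}ab^2=u^{-1}wu$ is conjugate to $w$.
\end{proof}

\section{The trajectory cocycle and its average}\label{sec:cocycle}

We treat both cases at once. The data are a space $X$ on which $\mathrm{Diff}_0(\Sigma)$ acts, written $\xi\mapsto f\xi$; a compact connected surface $Y$ with base point $p$ whose group $\pi=\pi_1(Y,p)$ has trivial center; a continuous map $\delta\colon X\to Y$; and a homogeneous quasimorphism $\nu_\pi$ on $\pi$ with defect at most $D(\nu)$. An isotopy $f_t$ and a point $\xi\in X$ give the path $t\mapsto\delta(f_t\xi)$ in $Y$, which we want to evaluate with $\nu_\pi$.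

\subsection{Genus at least two}\label{ssec:high}
Put $X=Y=\Sigma$ with the natural action and $\delta=\mathrm{id}$. The group $\pi_1(\Sigma)$ has trivial center for $g\ge2$. Choose disjoint co-oriented simple closed curves $R_a,R_b$ with $\Sigma\setminus(R_a\cup R_b)$ connected, as follows.
\begin{itemize}
\item If $C$ is nonseparating, $\Sigma$ cut along $C$ is connected of genus $g-1\ge1$. Let $R_b=C$ and let $R_a$ be nonseparating in the interior of the cut surface.
\item If $C$ is separating, neither side is a disc, because $C$ is noncontractible. So both sides have positive genus. Let $R_a$ and $R_b$ be nonseparating curves in the interiors of the two sides.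
\end{itemize}
In both cases each component of $\Sigma\setminus C$ meets only one of $R_a,R_b$. Take $p\notin R_a\cup R_b$, let $\rho\colon\pi\to F$ send a loop to the word it spells (Section~\ref{ssec:words}), and put $\nu_\pi=\nu\circ\rho$.

\subsection{Genus one}\label{ssec:torus}
A separating simple closed curve on a torus bounds a disc, so $C$ is nonseparating, and cutting along it gives an annulus. Hence there is a diffeomorphism from $\Sigma$ to $T^2=\mathbb R^2/\mathbb Z^2$ that takes $C$ to $\{x_2=0\}$. Composing with $(x_1,x_2)\mapsto(-x_1,x_2)$ if necessary, we may assume that it preserves orientation. So let $\Sigma=T^2$, $C=\{x_2=0\}$, with $dx_1\wedge dx_2$ an area form.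

Put $X=\{(x,x')\in T^2\times T^2:x\ne x'\}$ with the diagonal action, $S=T^2\setminus\{0\}$, and $\delta(x,x')=x'-x\in S$. The surface $S$ is not compact, and we need compactness to bound words uniformly. Let $Y$ be the oriented real blow-up of $T^2$ at $0$: near $0$ use polar coordinates $(r,v)\in(0,\frac12)\times S^1$, $z=rv$, and add the circle $r=0$ of directions. Then $Y$ is a compact surface with boundary and interior $S$, and $S\hookrightarrow Y$ is a homotopy equivalence. View $T^2$ as the square $[-\frac12,\frac12]^2$ with opposite sides glued. Radial projection retracts $S$ onto the image of the boundary of the square, a wedge of two circles at $p=(\frac12,\frac12)$. So $\pi=\pi_1(Y,p)$ is free on the classes of $t\mapsto p+(t,0)$ and $t\mapsto p+(0,t)$, $0\le t\le1$. We identify these classes with $a$ and $b$, so that $\pi=F$, which has trivial center, and put $\nu_\pi=\nu$.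

The next lemma says that isotopies act on the compactification. This is where smoothness enters: two nearby points turn around each other as the derivative prescribes.

\begin{lemma}\label{lem:blowup}
For an isotopy $f_t$ of $T^2$, the map $e_t(x,z)=f_t(x+z)-f_t(x)$ on $[0,1]\times T^2\times S$ extends to a continuous map $e\colon[0,1]\times T^2\times Y\to Y$ with $e_0(x,y)=y$. The map $e_1$ depends only on $f_1$.
\end{lemma}

\begin{proof}
Lift $f_t$ to $\tilde f_t\colon\mathbb R^2\to\mathbb R^2$ with $\tilde f_0=\mathrm{id}$; these maps commute with translations by $\mathbb Z^2$. For $z\in\mathbb R^2$,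
\[
\tilde f_t(x+z)-\tilde f_t(x)=A_t(x,z)z,\qquad A_t(x,z)=\int_0^1d\tilde f_t(x+sz)\,ds ,
\]
where $A$ is continuous on $[0,1]\times T^2\times\mathbb R^2$ and $A_t(x,0)=df_t(x)$ is invertible. By compactness there is $r_0\in(0,\frac12)$ such that $A_t(x,z)$ is invertible and $|A_t(x,z)z|<\frac12$ for all $t$, $x$ and $|z|<r_0$. For $0<r<r_0$ the point $e_t(x,rv)$ has polar coordinates
\[
\Bigl(r\,|A_t(x,rv)v|,\ \frac{A_t(x,rv)v}{|A_t(x,rv)v|}\Bigr),
\]
and this expression is continuous for $0\le r<r_0$. The last two claims hold on $T^2\times S$, hence on $T^2\times Y$ by density.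
\end{proof}

\subsection{From paths to group elements}
Let $\tilde Y\to Y$ be the universal cover. Fix $\tilde p$ over $p$ and identify $\pi$ with the deck group so that the lift from $\tilde p$ of a loop of class $\gamma$ ends at $\gamma\tilde p$. Trajectories are not closed in general, so we choose a preferred lift of every point. Cover $Y$ by finitely many closed topological discs, lift each of them, and cut them into disjoint Borel pieces. This gives a Borel section $q\colon Y\to\tilde Y$ with image in a compact set $Q\subset\tilde Y$. Since the deck group acts properly discontinuously,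
\begin{equation}\label{eq:finite}
\{\gamma\in\pi:\gamma Q\cap L\ne\emptyset\}\ \text{ is finite for every compact }L\subset\tilde Y .
\end{equation}
For a path $c$ in $Y$ define $\alpha(c)\in\pi$ by requiring that the lift of $c$ starting at $q(c(0))$ end at $\alpha(c)\,q(c(1))$. Then:
\begin{itemize}
\item $\alpha(c)$ depends only on the homotopy class of $c$ relative to endpoints, and $\alpha(c)=1$ for constant $c$;
\item $\alpha(c_1c_2)=\alpha(c_1)\alpha(c_2)$ for the concatenation with $c_1$ first, because the lift of $c_2$ from $\alpha(c_1)q(c_2(0))$ is the $\alpha(c_1)$-translate of the lift from $q(c_2(0))$; in particular $\alpha(\bar c)=\alpha(c)^{-1}$ for the reversed path;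
\item if $c$ is a loop, then $\alpha(c)=[\tau c\bar\tau]$, where $\tau$ is the projection of a path from $\tilde p$ to $q(c(0))$. So $\alpha(c)$ lies in the conjugacy class given by the free homotopy class of $c$, and $\nu_\pi(\alpha(c))$ depends only on that class.
\end{itemize}

\begin{lemma}\label{lem:cocycle}
For $f\in\mathrm{Diff}_0(\Sigma)$, an isotopy $f_t$ with $f_1=f$, and $\xi\in X$, put $\alpha(f;\xi)=\alpha\bigl(t\mapsto\delta(f_t\xi)\bigr)$.
\begin{enumerate}
\item[(a)] $\alpha(f;\xi)$ does not depend on the isotopy.
\item[(b)] $\xi\mapsto\alpha(f;\xi)$ takes finitely many values and is Borel.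
\item[(c)] $\alpha(fh;\xi)=\alpha(h;\xi)\,\alpha(f;h\xi)$ for $f,h\in\mathrm{Diff}_0(\Sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $g=1$, let $\mathcal B=T^2$, let $e$ be as in Lemma~\ref{lem:blowup}, and let $x(\xi)$ be the first point of the pair $\xi$. If $g\ge2$, let $\mathcal B$ be a point $x(\xi)=*$ and $e_t(*,y)=f_t(y)$. In both cases $\mathcal B$ is compact, $e\colon[0,1]\times\mathcal B\times Y\to Y$ is continuous, $e_0(x,y)=y$, the map $e_1$ depends only on $f$, and $\delta(f_t\xi)=e_t(x(\xi),\delta(\xi))$. By homotopy lifting, $e$ is covered by a continuous map $\tilde e\colon[0,1]\times\mathcal B\times\tilde Y\to\tilde Y$ with $\tilde e_0(x,\tilde y)=\tilde y$. For $\gamma\in\pi$, the paths $\gamma\tilde e_t(x,\tilde y)$ and $\tilde e_t(x,\gamma\tilde y)$ lift the same path from the same point, so $\tilde e_t(x,\cdot)$ commutes with $\pi$. By definition of $\alpha$,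
\begin{equation}\label{eq:lift}
\tilde e_1\bigl(x(\xi),q(\delta(\xi))\bigr)=\alpha(f;\xi)\,q(\delta(f\xi)).
\end{equation}

(a) Let $\tilde e'$ come from a second isotopy ending at $f$, and fix $x$. The maps $\tilde e_1(x,\cdot)$ and $\tilde e_1'(x,\cdot)$ lift the same map $\tilde Y\to Y$ and $\tilde Y$ is connected, so $\tilde e'_1(x,\cdot)=\gamma\,\tilde e_1(x,\cdot)$ for one $\gamma\in\pi$. For $\gamma'\in\pi$, computing $\tilde e_1'(x,\gamma'\tilde y)$ in two ways gives $\gamma'\gamma\,\tilde e_1(x,\tilde y)=\gamma\gamma'\,\tilde e_1(x,\tilde y)$. The action is free, so $\gamma$ is central, hence trivial. Now use \eqref{eq:lift}.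

(b) The left side of \eqref{eq:lift} lies in the compact set $\tilde e_1(\mathcal B\times Q)$, so finiteness follows from \eqref{eq:finite}. The set $\{\xi:\alpha(f;\xi)=\gamma\}$ is the set where the Borel maps $\tilde e_1(x(\xi),q(\delta(\xi)))$ and $\gamma\,q(\delta(f\xi))$ agree.

(c) Under the concatenation of $h_t$ and $f_t$, the path of $\xi$ is $\delta(h_t\xi)$ followed by $\delta(f_t(h\xi))$.
\end{proof}

Part (a) fails for one point on the torus: the loop of translations $x\mapsto x+(t,0)$ ends at the identity and has noncontractible trajectories. Differences of two points do not see translations.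

\subsection{Averaging}
Let $\Omega$ be an area form, and let $m_\Omega$ be the finite measure on $X$ given by $\Omega$ if $g\ge2$ and by the restriction of $\Omega\otimes\Omega$ if $g=1$; the diagonal is a null set. Let $\mathcal S_\Omega$ be the group of $f\in\mathrm{Diff}_0(\Sigma)$ preserving $\Omega$. It preserves $m_\Omega$. By Lemma~\ref{lem:cocycle}(a),(b), the integral
\[
\bar\mu_\Omega(f)=\int_X\nu_\pi(\alpha(f;\xi))\,dm_\Omega(\xi)
\]
is a well-defined function of $f$. For $f,h\in\mathcal S_\Omega$, invariance of $m_\Omega$ under $h$ and Lemma~\ref{lem:cocycle}(c) give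
\[
\bar\mu_\Omega(fh)-\bar\mu_\Omega(f)-\bar\mu_\Omega(h)=\int_X\Bigl[\nu_\pi\bigl(\alpha(h;\xi)\alpha(f;h\xi)\bigr)-\nu_\pi(\alpha(f;h\xi))-\nu_\pi(\alpha(h;\xi))\Bigr]dm_\Omega(\xi).
\]
The integrand is bounded by $D(\nu)$, so $\bar\mu_\Omega$ is a quasimorphism on $\mathcal S_\Omega$. Let $\mu_\Omega$ be its homogenization. The cocycle $\alpha$ itself is defined on all of $\mathrm{Diff}_0(\Sigma)$ and does not depend on $\Omega$; both remaining steps use this.

\section{Vanishing on isotopies that fix a copy of the curve}\label{sec:vanishing}

When an isotopy fixes $C$, the recorded paths are confined to a region on whose loops $\nu_\pi$ vanishes. The paths are not closed, so we first show that closing them up costs a bounded amount.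

\begin{lemma}\label{lem:bounded}
Let $Z$ be a path-connected space and $j\colon Z\to Y$ a continuous map. Suppose that $Z$ is a union of finitely many path-connected subsets $Z_1,\dots,Z_N$ such that each $j|_{Z_i}$ has a continuous lift to $\tilde Y$ with relatively compact image, and that $\nu_\pi(\alpha(j\circ c))=0$ for every loop $c$ in $Z$. Then $|\nu_\pi(\alpha(j\circ c))|$ is bounded over all paths $c$ in $Z$.
\end{lemma}

\begin{proof}
Let $L_i\subset\tilde Y$ be a compact set containing the image of the lift of $j|_{Z_i}$, and let $\Gamma_i$ be the finite set \eqref{eq:finite} for $L_i$. If $c$ is a path in $Z_i$, then $j\circ c$ has a lift in $L_i$, running from $\gamma q(j(c(0)))$ to $\gamma'q(j(c(1)))$ with $\gamma,\gamma'\in\Gamma_i$. So $\alpha(j\circ c)=\gamma^{-1}\gamma'$ lies in a finite set. Fix $z_0\in Z$ and, for each $i$, a path from $z_0$ to a point of $Z_i$. For $z\in Z$ choose $i$ with $z\in Z_i$ and let $\tau_z$ be the fixed path followed by a path in $Z_i$ to $z$. Then all $\alpha(j\circ\tau_z)$ lie in a finite set $\Gamma$. If $c$ runs from $z$ to $z'$, put $\gamma_0=\alpha(j\circ(\tau_zc\,\bar\tau_{z'}))$.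 Then $\nu_\pi(\gamma_0)=0$ and $\alpha(j\circ c)=\alpha(j\circ\tau_z)^{-1}\gamma_0\,\alpha(j\circ\tau_{z'})$. By \eqref{eq:defect}, $|\nu_\pi(\alpha(j\circ c))|\le2\max_\Gamma|\nu_\pi|+2D(\nu)$.
\end{proof}

\begin{lemma}\label{lem:fixC}
There is a constant $K_C$ such that $|\nu_\pi(\alpha(\kappa_1;\xi))|\le K_C$ for all $\xi\in X$ and all isotopies $\kappa_t$ of $\Sigma$ that fix $C$ pointwise for all $t$.
\end{lemma}

\begin{proof}
Since $\kappa_t$ is a bijection fixing $C$ pointwise, the trajectory of a point of $C$ is constant and the trajectory of a point of $\Sigma\setminus C$ stays in one component of $\Sigma\setminus C$.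

\emph{Case $g\ge2$.} A constant path has $\alpha=1$. Any other trajectory is the image of a path in a component $Z$ of the compact surface obtained by cutting $\Sigma$ along $C$, under the natural map $j\colon Z\to\Sigma$. The surface $Z$ is a finite union of closed topological discs, on each of which $j$ lifts with compact image. A loop in $Z$ is freely homotopic to a loop in the interior that starts off $R_a\cup R_b$, and this loop meets only one of the two curves. Joining its starting point to $p$ inside the connected set $\Sigma\setminus(R_a\cup R_b)$ gives a based loop whose word lies in $\langle a\rangle$ or in $\langle b\rangle$. By Lemma~\ref{lem:free}(i), $\nu_\pi$ vanishes on it. Apply Lemma~\ref{lem:bounded} to the at most two components $Z$.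

\emph{Case $g=1$.} Let $\xi=(x,x')$. Lift $x$ and $x'$ to $\mathbb R^2$ with second coordinate in $[0,1)$. The lifted trajectories keep their second coordinates in $[0,1)$: the coordinate is constantly $0$ for a point of $C$, and stays in $(0,1)$ otherwise. Their difference has second coordinate in $(-1,1)$ and is never a lattice point. So the path $\delta(\kappa_t\xi)$ is the image of a path in
\[
Z=\bigl(\mathbb R/\mathbb Z\times(-1,1)\bigr)\setminus\{(0,0)\}
\]
under the map $j\colon Z\to S\subset Y$ that reduces the second coordinate modulo $1$. We check the hypotheses of Lemma~\ref{lem:bounded}.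

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\fill[gray!12] (-.5,-1) rectangle (.5,1);
\draw[dashed] (-.5,1)--(.5,1);
\draw[dashed] (-.5,-1)--(.5,-1);
\draw (-.5,-1)--(-.5,1);
\draw (.5,-1)--(.5,1);
\draw[very thick] (-.5,-.5) rectangle (.5,.5);
\draw[very thick,->] (-.5,.5)--(.05,.5) node[above] {$a$};
\draw[very thick,->] (-.5,-.5)--(.05,-.5) node[below] {$a$};
\draw[very thick,->] (.5,-.5)--(.5,.05) node[right] {$b$};
\draw[very thick,->] (-.5,-.5)--(-.5,.05) node[left] {$b$};
\draw[fill=white] (0,0) circle (.03);
\draw[fill=white] (0,1) circle (.03);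
\draw[fill=white] (0,-1) circle (.03);
\fill (.5,.5) circle (.03) node[right] {$(\frac12,\frac12)$};
\node[right] at (.5,1) {$x_2=1$};
\node[right] at (.5,-1) {$x_2=-1$};
\end{tikzpicture}
\caption{The differences $x'-x$ of two points of the torus that do not cross the curve $\{x_2=0\}$ move in the annulus $\mathbb R/\mathbb Z\times(-1,1)$ (vertical sides glued) with the origin removed. Open dots are lattice points. The region retracts onto the thick graph; each label is the loop in the punctured torus onto which the edge projects. The two generators based at $(\frac12,\frac12)$ project to $a$ and $b^{-1}ab$.}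
\label{fig:Z}
\end{figure}

\emph{Loops.} Compress $Z$ vertically onto heights $[-\frac12,\frac12]$ and then project the punctured square $[-\frac12,\frac12]^2\setminus\{0\}$ radially onto its boundary. This deformation retracts $Z$ onto the circles at heights $\pm\frac12$ joined by the segment $\{\frac12\}\times[-\frac12,\frac12]$; see Figure~\ref{fig:Z}. So $\pi_1(Z,(\frac12,\frac12))$ is generated by the upper circle and by the loop that descends the segment, runs around the lower circle and returns. Their images under $j$ are $a$ and $b^{-1}ab$. Every loop in $Z$ is thus mapped to a loop freely homotopic to an element of $H$, on which $\nu$ vanishes by Lemma~\ref{lem:free}(i).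

\emph{Pieces.} Consider the eight squares $P=[\frac k2,\frac{k+1}2]\times[\frac l2,\frac{l+1}2]$ with $k\in\{-1,0\}$ and $l\in\{-2,-1,0,1\}$. Each contains exactly one lattice point $o$, which is a corner. The set $(P\setminus\{o\})\cap(\mathbb R\times(-1,1))$ is convex and embeds in $Z$; these eight images $Z_i$ cover $Z$. In polar coordinates centered at $o$, the set $P\setminus\{o\}$ is $\{0<r\le r(v)\}$ with $v$ in a closed quarter circle. Adding $r=0$ gives a closed topological disc $\hat P$, and $P\setminus\{o\}\to S$ extends continuously to $\hat P\to Y$. This map lifts to $\tilde Y$ with compact image, and the lift restricts to $Z_i$.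
\end{proof}

The constant $K_C$ does not depend on the isotopy, so it bounds the words of all iterates at once.

\begin{lemma}\label{lem:vanish}
Let $f\in\mathrm{Diff}_0(\Sigma)$ and let $\kappa_t$ be an isotopy fixing $f(C)$ pointwise for all $t$, such that $\kappa=\kappa_1$ preserves the area form $\Omega$. Then $\mu_\Omega(\kappa)=0$.
\end{lemma}

\begin{proof}
Put $\kappa'=f^{-1}\kappa f$. For $n\ge1$, the map $\kappa'^n$ is the end of the isotopy $t\mapsto(f^{-1}\kappa_tf)^n$, which fixes $C$ pointwise. The map $f$ need not preserve $\Omega$, but the cocycle rule holds on $\mathrm{Diff}_0(\Sigma)$. Applied to $\kappa^n=f\kappa'^nf^{-1}$ it gives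
\[
\alpha(\kappa^n;\xi)=\alpha(f^{-1};\xi)\;\alpha(\kappa'^n;f^{-1}\xi)\;\alpha(f;\kappa'^nf^{-1}\xi).
\]
The outer factors lie in finite sets that do not depend on $n$, by Lemma~\ref{lem:cocycle}(b), and $\nu_\pi$ of the middle factor is bounded by $K_C$. By \eqref{eq:defect}, $|\nu_\pi(\alpha(\kappa^n;\xi))|$ is bounded uniformly in $n$ and $\xi$. So $\bar\mu_\Omega(\kappa^n)$ is bounded, and $\mu_\Omega(\kappa)=\lim_n\bar\mu_\Omega(\kappa^n)/n=0$.
\end{proof}

\section{A Hamiltonian diffeomorphism with nonzero value}\label{sec:nonvanishing}

\subsection{Shears and the map $\phi_0$}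
We realize the letters $a$ and $b$ by flows $P_a^t$, $P_b^t$ that preserve an area form $\Omega_0$, carry a small disc once around a loop, and return it to its place by the identity.

\emph{Case $g\ge2$.} Let $\Omega_0=\omega$. Since $\Sigma\setminus(R_a\cup R_b)$ is connected, an embedded arc in it through $p$ from the positive side of $R_a$ to the negative side closes up to an oriented simple closed curve $\ell_a$ through $p$ that crosses $R_a$ exactly once, positively, and misses $R_b$. Choose $\ell_b$ in the same way with the roles of $R_a$ and $R_b$ exchanged. Then $\rho([\ell_a])=a$ and $\rho([\ell_b])=b$. By Section~\ref{ssec:coords}, a neighborhood of $\ell_a$ is $(\mathbb R/\mathbb Z\times(-\epsilon,\epsilon),d\vartheta\wedge d\varrho)$ with $\ell_a=\{\varrho=0\}$ oriented by $\vartheta$. Let $\eta$ be smooth with compact support in $(-\epsilon,\epsilon)$ and equal to $1$ near $0$. Put $P_a^t(\vartheta,\varrho)=(\vartheta+t\eta(\varrho),\varrho)$ and extend by the identity. Define $P_b^t$ by the same formula in coordinates along $\ell_b$. Let $D_1$ be a disc around $p$ contained in the region $\{\eta=1\}$ of both annuli,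 so that $P_a^1=P_b^1=\mathrm{id}$ on $D_1$.

\emph{Case $g=1$.} Let $\Omega_0=dx_1\wedge dx_2$. Let $\eta\colon\mathbb R/\mathbb Z\to[0,1]$ be smooth, equal to $1$ on $[\frac18,\frac38]$ and supported in $(0,\frac12)$. Put
\[
P_a^t(x_1,x_2)=(x_1+t\eta(x_2),x_2),\qquad P_b^t(x_1,x_2)=(x_1,x_2+t\eta(x_1)).
\]
A pair of points in one small disc would move rigidly and record nothing, so we take two discs, one moving and one at rest: $D_1\subset(\frac18,\frac38)^2$ and $D_2\subset(\frac58,\frac78)^2$. The flows $P_a^t$ and $P_b^t$ fix $D_2$ pointwise and act on $D_1$ as the translations by $(t,0)$ and $(0,t)$. So $P_a^1=P_b^1=\mathrm{id}$ on $D_1\cup D_2$.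

In both cases write $P_a=P_a^1$, $P_b=P_b^1$, and put
\[
\phi_0=P_b^{-2}\circ P_a^{-1}\circ P_b^{2}\circ P_a .
\]
Let $\phi_0^{(t)}$ be the concatenation of the six isotopies $P_a^t,\ P_b^t,\ P_b^t,\ P_a^{-t},\ P_b^{-t},\ P_b^{-t}$, in this order, one for each letter of $w$. It ends at $\phi_0$, and every point of a disc $D_i$ is back at its starting position after each of the six stages.

Let $\beta_i\ge0$ be a $2$-form supported in $\operatorname{int}D_i$ with $\int_\Sigma\beta_i=1$. Put $\beta=\beta_1$ if $g\ge2$ and $\beta=\beta_1+\beta_2$ if $g=1$, and let
\[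
\Omega_s=\Omega_0+s\beta,\qquad s\ge0 .
\]
These are area forms. The maps $P_a$ and $P_b$ preserve $\Omega_0$, and they preserve $\beta$ because they are the identity near its support and permute the complement of the support. So $P_a,P_b,\phi_0\in\mathcal S_{\Omega_s}$ for all $s$.

\begin{lemma}\label{lem:ham}
$\phi_0\in\mathrm{Ham}(\Sigma,\Omega_s)$ for every $s\ge0$.
\end{lemma}

\begin{proof}
The flows $P_a^t$, $P_b^t$ move $D_1$ and do not preserve $\Omega_s$ for $s>0$, but their endpoints do. By Lemma~\ref{lem:moser} there are $\Omega_s$-preserving isotopies $a_t$, $b_t$ ending at $P_a$, $P_b$; let $\Phi_a,\Phi_b$ be their fluxes. The concatenation of $a_t,\ b_t,\ b_t,\ a_t^{-1},\ b_t^{-1},\ b_t^{-1}$ preserves $\Omega_s$, ends at $\phi_0$, and has flux $\Phi_a+2\Phi_b-\Phi_a-2\Phi_b=0$. Apply Banyaga's theorem (Section~\ref{ssec:flux}).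
\end{proof}

By Lemma~\ref{lem:cocycle}(a), the words $\alpha(\phi_0;\xi)$ may still be computed with the explicit isotopy $\phi_0^{(t)}$.

\subsection{Concentrating the area}

\begin{lemma}\label{lem:nonzero}
$\mu_{\Omega_s}(\phi_0)>0$ for all sufficiently large $s$.
\end{lemma}

\begin{proof}
Put $c=\max_\xi|\nu_\pi(\alpha(\phi_0;\xi))|+D(\nu)$, which is finite and does not depend on $s$, and $\nu_n(\xi)=\frac1n\nu_\pi(\alpha(\phi_0^n;\xi))$, so that $\mu_{\Omega_s}(\phi_0)=\lim_n\int_X\nu_n\,dm_{\Omega_s}$. By the cocycle rule, $\alpha(\phi_0^n;\xi)$ is the product of the $n$ elements $\alpha(\phi_0;\phi_0^k\xi)$, $0\le k<n$. This has two consequences. First, $|\nu_n(\xi)|\le c$ for all $\xi$ and $n\ge1$, by \eqref{eq:defect}. Second, if $\phi_0\xi=\xi$, then $\alpha(\phi_0^n;\xi)=\alpha(\phi_0;\xi)^n$, so $\nu_n(\xi)$ is, for every $n$, the value of $\nu_\pi$ on the free homotopy class of the loop $t\mapsto\delta(\phi_0^{(t)}\xi)$.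

\emph{Case $g\ge2$.} Points $\xi\in D_1$ are fixed, and the loop $\phi_0^{(t)}(\xi)$ depends continuously on $\xi\in D_1$. So it is freely homotopic to $\phi_0^{(t)}(p)=\ell_a\ell_b\ell_b\bar\ell_a\bar\ell_b\bar\ell_b$, which spells $w$. Hence $\nu_n=\nu(w)=1$ on $D_1$ and $\int\nu_n\,s\beta_1=s$, while $|\int\nu_n\,\Omega_0|\le c\,\Omega_0(\Sigma)$. In the limit,
\[
|\mu_{\Omega_s}(\phi_0)-s|\le c\,\Omega_0(\Sigma).
\]

\emph{Case $g=1$.} Decompose $\Omega_s\otimes\Omega_s=s^2\beta\otimes\beta+\bigl[\Omega_0\otimes\Omega_0+s(\Omega_0\otimes\beta+\beta\otimes\Omega_0)\bigr]$. Since $\Omega_0$ has mass $1$ and $\beta$ has mass $2$, the bracket is a positive measure of mass $1+4s$. The measure $\beta\otimes\beta=\sum_{i,j}\beta_i\otimes\beta_j$ is carried by pairs $(x,x')\in D_i\times D_j$, which are fixed by $\phi_0$.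
\begin{itemize}
\item \emph{$x,x'$ in the same disc.} At each time both points are translated by the same vector, or both are fixed. The difference is constant and $\nu_n=0$.
\item \emph{$x\in D_2$, $x'\in D_1$.} The difference $z=x'-x$ lies in $(-\frac34,-\frac14)^2$, which is $(\frac14,\frac34)^2$ modulo $\mathbb Z^2$. The point $x$ rests and $x'$ moves, so during a stage $a^{\pm1}$ the difference is $z\pm(t,0)$, and during a stage $b^{\pm1}$ it is $z\pm(0,t)$. For any $z\in(\frac14,\frac34)^2$ these loops avoid $0$, because one coordinate stays in $(\frac14,\frac34)$. Moving $z$ linearly to $p$ gives a free homotopy in $S$ from the concatenated loop to the loop $w$ based at $p$. So $\nu_n=\nu(w)=1$.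
\item \emph{$x\in D_1$, $x'\in D_2$.} Now $z=x'-x\in(\frac14,\frac34)^2$ directly, $x'$ rests and $x$ moves, so the differences are $z\mp(t,0)$ and $z\mp(0,t)$. The same homotopy leads to the loop $\iota(w)$, and $\nu_n=\nu(\iota(w))=1$.
\end{itemize}
Each $\beta_i\otimes\beta_j$ has mass $1$, so $\int\nu_n\,s^2\beta\otimes\beta=2s^2$ and
\[
|\mu_{\Omega_s}(\phi_0)-2s^2|\le c\,(1+4s).
\]
In both cases the main term exceeds the error for large $s$.
\end{proof}

\subsection{Return to $\omega$}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Fix $s$ with $\mu_{\Omega_s}(\phi_0)>0$ and let $\lambda>0$ be such that $\lambda\Omega_s$ and $\omega$ have the same total area. Rescaling Hamiltonians shows $\mathrm{Ham}(\Sigma,\lambda\Omega_s)=\mathrm{Ham}(\Sigma,\Omega_s)$. Moser's method gives $G\in\mathrm{Diff}_0(\Sigma)$ with $G^*\omega=\lambda\Omega_s$, so $h\mapsto G^{-1}hG$ is an isomorphism $\mathrm{Ham}(\Sigma,\omega)\to\mathrm{Ham}(\Sigma,\Omega_s)\subset\mathcal S_{\Omega_s}$. Put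
\[
\phi=G\phi_0G^{-1},\qquad\mu(h)=\mu_{\Omega_s}(G^{-1}hG).
\]
Then $\phi\in\mathrm{Ham}(\Sigma,\omega)$ by Lemma~\ref{lem:ham}, $\mu$ is a homogeneous quasimorphism on $\mathrm{Ham}(\Sigma,\omega)$, and $\mu(\phi)=\mu_{\Omega_s}(\phi_0)\ne0$. Let $\theta$ be the end of a Hamiltonian isotopy $\theta_t$ fixing $f(C)$ pointwise. Then $G^{-1}\theta_tG$ fixes $(G^{-1}f)(C)$ pointwise, $G^{-1}f\in\mathrm{Diff}_0(\Sigma)$, and $G^{-1}\theta G$ preserves $\Omega_s$. Lemma~\ref{lem:vanish} gives $\mu(\theta)=0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}. The last step explains why curves $f(C)$ with arbitrary $f\in\mathrm{Diff}_0(\Sigma)$ were allowed from the start: the map $G$ is far from preserving $\omega$, and the class of curves has to be stable under it.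

\section{Curves that are only continuous}\label{sec:top}

\begin{proposition}\label{prop:top}
Let $C\subset\Sigma$ be a continuous noncontractible Jordan curve and $U$ a nonempty open set displaceable from $C$. There is a smooth simple closed curve homotopic to $C$, and $U\in\mathcal W_{C'}$ for every such curve $C'$. Hence Theorem~\ref{thm:A}, applied to $C'$, gives a bi-Lipschitz injective homomorphism $(\mathbb Z,|\cdot|)\to(\mathrm{Ham}(\Sigma),\|\cdot\|_U)$.
\end{proposition}

\begin{proof}
Let $\psi\in\mathrm{Ham}(\Sigma)$ satisfy $\psi(U)\cap C=\emptyset$ and let $K\subset U$ be compact. The Jordan curve $\psi^{-1}(C)$ lies in the open surface $\Sigma\setminus K$ and is homotopic to $C$ in $\Sigma$. Jordan curves in surfaces are tame, so $\psi^{-1}(C)$ is the core of an open annulus $A\subset\Sigma\setminus K$. This annulus is diffeomorphic to $S^1\times\mathbb R$. The smooth curve $C_K\subset A$ corresponding to $S^1\times\{0\}$ generates $\pi_1(A)$, so, suitably oriented, it is homotopic in $A$ to $\psi^{-1}(C)$, and therefore homotopic in $\Sigma$ to $C$. This proves the first claim. By the theorem of Baer and Epstein,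 homotopic noncontractible smooth simple closed curves on $\Sigma$ are ambient isotopic. So $C_K=f(C')$ with $f\in\mathrm{Diff}_0(\Sigma)$, and $K\cap f(C')=\emptyset$.
\end{proof}

\section{Complements of arbitrarily small area}\label{sec:B}

The idea for Theorem~\ref{thm:B} is that the complement of any disc is now an allowed region. So it suffices to split $\phi$ into two factors, each generated away from some disc: one that copies $\phi$ along a single trajectory, and the rest. To move the complement of a disc into $U$ by a Hamiltonian map we need the following transitivity.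

\begin{lemma}\label{lem:discs}
If $E,E'\subset\Sigma$ are discs of equal area, there is $\psi\in\mathrm{Ham}(\Sigma)$ with $\psi(E)=E'$.
\end{lemma}

\begin{proof}
By the disc theorem there is $f\in\mathrm{Diff}_0(\Sigma)$ with $f(E)=E'$. We correct $f$ twice without moving $E'$: first to preserve area, then to have zero flux.

Put $\omega'=(f^{-1})^*\omega$. It has the same total area as $\omega$, and $\int_{E'}\omega'=\int_E\omega=\int_{E'}\omega$. Write $\omega'-\omega=d\sigma_0$. By Stokes' theorem $\int_{\partial E'}\sigma_0=0$, so the pullback of $\sigma_0$ to the circle $\partial E'$ is the differential of a function; extend it to a function $k$ on $\Sigma$. Then $\sigma=\sigma_0-dk$ is a primitive of $\omega'-\omega$ with $\sigma(v)=0$ for $v$ tangent to $\partial E'$. The Moser fields $X_r$ of Section~\ref{ssec:moser} satisfy $\omega^r(X_r,v)=-\sigma(v)=0$, so in dimension two they are tangent to $\partial E'$. Their flow preserves $E'$, and $G_1^*\omega'=\omega$. The map $\psi_0=G_1^{-1}f\in\mathrm{Diff}_0(\Sigma)$ satisfies $(\psi_0^{-1})^*\omega=G_1^*(f^{-1})^*\omega=\omega$ and $\psi_0(E)=E'$.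

By Lemma~\ref{lem:moser}, $\psi_0$ is the end of an $\omega$-preserving isotopy, with flux $\Phi$ say. Let $\lambda_0$ be a closed $1$-form in the class $-\Phi$. On a slightly larger disc $\lambda_0=dk'$. Subtracting the differential of $k'$ times a cutoff function that equals $1$ near $E'$ gives a closed form $\lambda$ in the same class that vanishes near $E'$. The flow of the field $X$ with $\iota_X\omega=\lambda$ preserves $\omega$, fixes $E'$ pointwise, and has flux $-\Phi$ on $[0,1]$. The concatenation has zero flux, so its endpoint $\psi$ is Hamiltonian, and $\psi(E)=E'$.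
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Complements of discs are allowed regions.} Let $E\subset\Sigma$ be any disc. By hypothesis there is a disc $D$ with $\Sigma\setminus U\subset\operatorname{int}D$ and area smaller than that of $E$; this is the only use of the hypothesis. In a parametrization of $E$ by the unit disc, the area of the concentric disc of radius $r$ is continuous in $r$, so there is a disc $E'\subset E$ with the area of $D$. Lemma~\ref{lem:discs} gives $\psi\in\mathrm{Ham}(\Sigma)$ with $\psi(E')=D$. Then $\psi(\Sigma\setminus E)\subset\Sigma\setminus D\subset U$, that is, $\Sigma\setminus E\in\mathcal U_U$.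

\emph{Splitting.} Let $\phi$ be the time-one map of the flow $\phi_t$ of $H_t$. Fix a Riemannian metric and a point $x_0\in\Sigma$, and put $x_t=\phi_t(x_0)$. The compact set $\Lambda=\{x_t:t\in[0,1]\}$ is the smooth image of an interval, so it has measure zero and its complement is a nonempty open set. Choose a disc $E_2$ disjoint from $\Lambda$, and $r>0$ such that $3r$ is smaller than the injectivity radius and than the distance from $\Lambda$ to $E_2$. Let $\chi_t$ be a smooth family of functions, for instance a fixed cutoff function of the distance to $x_t$, with $\chi_t=1$ on the open ball $B_r(x_t)$ and support in $B_{2r}(x_t)$. Let $\theta_t$ be the flow of $\chi_tH_t$ and $\theta=\theta_1$. The supports lie in the closed $2r$-neighborhood of $\Lambda$, a compact subset of $\Sigma\setminus E_2$, so $\theta\in\mathrm{Ham}(\Sigma\setminus E_2)$.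

By uniform continuity there is a disc $D_0$ with $x_0\in\operatorname{int}D_0$ and $\phi_t(D_0)\subset B_r(x_t)$ for all $t$. On $B_r(x_t)$ the Hamiltonians $H_t$ and $\chi_tH_t$ agree, so by uniqueness of solutions $\theta_t=\phi_t$ on $D_0$. The isotopy $\theta_t^{-1}\phi_t$ is generated by $\bigl((1-\chi_t)H_t\bigr)\circ\theta_t$, which vanishes on $D_0$ because $\theta_t(D_0)\subset B_r(x_t)$. Its support lies in the compact set $\Sigma\setminus\operatorname{int}D_0$. So $\theta^{-1}\phi\in\mathrm{Ham}(\Sigma\setminus E_1)$ for any disc $E_1\subset\operatorname{int}D_0$.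

Now $\phi=\theta\cdot(\theta^{-1}\phi)$ with $\Sigma\setminus E_2$ and $\Sigma\setminus E_1$ in $\mathcal U_U$, so $\|\phi\|_U\le2$. A bounded norm is incompatible with $K^{-1}|m-n|\le\|I(m)I(n)^{-1}\|_U$ for all $m,n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cal}
Calegari, \emph{scl}.

\bibitem{KO}
Morimichi Kawasaki and Ryuma Orita, \emph{Disjoint superheavy subsets and fragmentation norms}, arXiv:1901.01647 (2019).

\bibitem{MS}
McDuff and Salamon, \emph{Introduction to Symplectic Topology}.

\end{thebibliography}
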